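# Monochromatic balanced double stars below the factor $r-\frac12$

## A monochromatic $S_{n,n}$ in every $r$-coloring of $K_N$

The balanced double star $S_{n,n}$ is the tree on $2n+2$ vertices obtained by joining the centers of two disjoint stars with $n$ leaves each. An $r$-coloring is a coloring of the edges of a complete graph with $r$ colors.

**Theorem 1.** Let $\epsilon_0=2\cdot 10^{-10}$. For all $r\ge 3$, all $n\ge 1$ and every $N\ge \lfloor (r-\frac12-\epsilon_0)(2n+2)\rfloor$, every $r$-coloring of the edges of $K_N$ contains a monochromatic $S_{n,n}$.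

Let us unpack this. The degree of a vertex $v$ in color $i$ is the number of edges of color $i$ at $v$. The context is the paper of Deepak Bal, Louis DeBiasio and Ella Oren-Dahan, "On the multicolor Ramsey numbers of balanced double stars", arXiv:2403.05677 (2024), from which the problem comes. The following is known: for all $r\ge2$, $n\ge1$ and $N\ge(r-\frac12)2n+2$, in every $r$-coloring of $K_N$ either there is a monochromatic copy of every double star on $2n+2$ vertices (in particular of $S_{n,n}$), or every vertex has degree at least $n+1$ and at most $2n$ in every color. The problem asks whether the factor $r-\frac12$ can be lowered: is it true that for all $r\ge3$ there is $\epsilon>0$ such that in every $r$-coloring of $K_{(r-\frac12-\epsilon)(2n+2)}$ either there is a monochromatic $S_{n,n}$, or every vertex has degree at least $n+1$ in every color? Here $0<\epsilon<\frac12$, so that there are more than $(r-1)(2n+2)$ vertices before rounding; $\epsilon$ may depend on $r$ but not on $n$; the statement is required for every $n\ge1$; and the number of vertices is rounded down.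

Theorem 1 says yes, and more. One $\epsilon$ serves all $r\geq 3$, and the second alternative is never needed. Any $0<\epsilon\le\epsilon_0$ works, because $\lfloor(r-\frac12-\epsilon)(2n+2)\rfloor\ge\lfloor(r-\frac12-\epsilon_0)(2n+2)\rfloor$ and the theorem covers all larger $N$. We shall not use the known result quoted above.

Two companion statements say how far one could hope to go. They are proved in the section after next.

**Theorem 2.** For $r=2$ no $\epsilon\in(0,\frac12)$ works. For every $n$ with $2\epsilon(n+1)>1$ there is a $2$-coloring of $K_{\lfloor(\frac32-\epsilon)(2n+2)\rfloor}$ with no monochromatic $S_{n,n}$ in which some vertex has degree less than $n+1$ in some color.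

**Proposition 3.** If $r-1$ is a prime power, there is an $r$-coloring of $K_{(r-1)^2\lfloor (2n+1)/(r-1)\rfloor}$ without a monochromatic $S_{n,n}$. So for such $r$ the factor $r-\frac12-\epsilon_0$ in Theorem 1 cannot be replaced by a constant below $r-1$.

## The case $n=1$: paths on four vertices

For $n=1$ the double star $S_{1,1}$ is the path $P_4$ on four vertices, and everything can be done by hand. A connected graph without $P_4$ is a star (possibly a single vertex or an edge) or a triangle. Indeed, a tree without $P_4$ has diameter at most $2$, so it is a star. A cycle of length at least $4$ contains $P_4$, and so does a connected graph consisting of a triangle and at least one more vertex. Hence a $P_4$-free graph on $N$ vertices has at most $N$ edges.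

In Theorem 1 with $n=1$ the smallest value of $N$ is $\lfloor 4r-2-4\epsilon_0\rfloor=4r-3$. If no color contained $P_4$, the number of edges would satisfy $\binom N2\le rN$, that is $4r-4=N-1\le 2r$, so $r\le2$. This proves Theorem 1 for $n=1$. For instance, every $3$-coloring of $K_9$ has a monochromatic $P_4$, because $36>27$.

For general $n$ it is not enough to count edges in each color, because one color may have very uneven degrees. The colorings in the next section show how.

## Two colorings without a monochromatic $S_{n,n}$

*Proof of Theorem 2.* Let $0<\epsilon<\frac12$, $2\epsilon(n+1)>1$ and $N=\lfloor(\frac32-\epsilon)(2n+2)\rfloor$. Since $3n+3-2\epsilon(n+1)<3n+2$, we have $N\le3n+1$. Since $\frac32-\epsilon>1$, we have $N\ge2n+2$. So the vertices can be partitioned into $R$ and $T$ with $|R|=2n+1$ and $1\le|T|\le n$. Color the edges inside $R$ and inside $T$ red, and the edges between $R$ and $T$ blue.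

Red components have at most $2n+1<2n+2$ vertices, so there is no red $S_{n,n}$. The two centers of a blue $S_{n,n}$ would be joined by a blue edge and would both have blue degree at least $n+1$. But every blue edge has an endpoint in $R$, and that endpoint has blue degree $|T|\le n$. So there is no monochromatic $S_{n,n}$, while the vertices of $R$ have blue degree less than $n+1$. For any given $\epsilon$, all large $n$ satisfy $2\epsilon(n+1)>1$, so no $\epsilon$ works for $r=2$. $\blacksquare$

Keep the version with $|T|=n$, $N=3n+1$ in mind; I will call it the *two-block coloring*. For $n=1$ it is a red triangle together with a blue star $K_{1,3}$.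

For Proposition 3 recall a textbook object. An **affine plane of order $p$** has $p^2$ points and lines with $p$ points each; any two points lie on exactly one line; and the lines fall into $p+1$ parallel classes, each of which partitions the point set. It exists for every prime power $p$: take the points and lines of the two-dimensional vector space over the field with $p$ elements. For $p=2$ it consists of four points, six two-point lines, and three parallel classes, which are the three perfect matchings of $K_4$.

*Proof of Proposition 3.* Let $p=r-1$ and $s=\lfloor(2n+1)/p\rfloor$. If $s=0$ the graph has no vertices and there is nothing to prove. Otherwise replace each point of an affine plane of order $p$ by a set of $s$ vertices. Color an edge between two different sets by the parallel class of the line through the two points; there are $p+1=r$ classes. Color all edges inside the sets with color $1$. Lines of one class are disjoint, so every monochromatic component lies in a blown-up line, which has $ps\le2n+1$ vertices. Hence there is no monochromatic $S_{n,n}$. The number of vertices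 is $p^2s$. Since $ps\ge 2n+1-(p-1)=2n+2-p$, we get $p^2s\ge(r-1)(2n+2)-(r-1)^2$. For a constant $a<r-1$ this exceeds $a(2n+2)$ for all large $n$, so $a$ cannot be the factor in Theorem 1. $\blacksquare$

For $r=3$, $n=2$ we get $s=2$ and a $3$-coloring of $K_8$ whose monochromatic components have four vertices, two fewer than $S_{2,2}$ needs.

## Unions of neighborhoods, and the small and huge vertices

From here on we prove Theorem 1. Deleting vertices creates no monochromatic $S_{n,n}$, so we may take the smallest $N$. Put $\delta=2\epsilon_0=4\cdot10^{-10}$, so that $N=\lfloor(2r-1-\delta)(n+1)\rfloor$. Suppose that some $r$-coloring of $K_N$ on the vertex set $V$ has no monochromatic $S_{n,n}$; we look for a contradiction. Since $N>(2r-1-\delta)(n+1)-1$,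
$$N-1>(2r-1-\delta)n+(2r-3-\delta),\tag{1}$$
and in particular $N-1>(2r-1-\delta)n$.

Let $\Gamma_i(v)$ be the set of color-$i$ neighbors of $v$ and $d_i(v)=|\Gamma_i(v)|$.

**Step 1: a local bound.** The aim is to translate "no monochromatic $S_{n,n}$" into a statement about pairs of neighborhoods. It is the only way in which the hypothesis will be used.

**Lemma 4.** If $uv$ has color $i$ and $d_i(u),d_i(v)\ge n+1$, then $|\Gamma_i(u)\cup\Gamma_i(v)|\le 2n+1$. Hence
$$|\Gamma_i(v)\setminus\Gamma_i(u)|\le 2n+1-d_i(u),\tag{2}$$
and $d_i(u)\le2n$.

*Proof.* Suppose the union has at least $2n+2$ elements. Put $P=\Gamma_i(u)\setminus\{v\}$ and $R=\Gamma_i(v)\setminus\{u\}$. Neither contains $u$ or $v$. Also $|P|,|R|\ge n$, and $P\cup R$ is the union minus $\{u,v\}$, so $|P\cup R|\ge2n$. We want disjoint $n$-sets $P'\subseteq P$ and $R'\subseteq R$. If $|P\setminus R|\ge n$, choose an $n$-set $P'\subseteq P\setminus R$; then $R\setminus P'=R$ has at least $n$ elements. Otherwise choose an $n$-set $P'$ with $P\setminus R\subseteq P'\subseteq P$; then $R\setminus P'=(P\cup R)\setminus P'$ has at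 least $n$ elements. In both cases we find a color-$i$ copy of $S_{n,n}$ with centers $u,v$, a contradiction.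

Now (2) follows, since $|\Gamma_i(v)\setminus\Gamma_i(u)|=|\Gamma_i(u)\cup\Gamma_i(v)|-d_i(u)$. Since $u\in\Gamma_i(v)\setminus\Gamma_i(u)$, the left side of (2) is at least $1$, which gives $d_i(u)\le2n$. $\square$

Read (2) as follows: if $d_i(u)$ is close to $2n$, then every color-$i$ neighbor $v$ of $u$ with $d_i(v)\ge n+1$ has nearly all its color-$i$ neighbors inside $\Gamma_i(u)$. So around $u$ color $i$ is close to a component with $2n+1$ vertices.

**Step 2: names for the exceptional vertices.** The aim is to separate the vertices to which Lemma 4 applies in all colors from the others. For each color $i$ let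

* $Y_i=\{v:d_i(v)\le n\}$ be the set of $i$-*small* vertices and $X_i=V\setminus Y_i$ the set of $i$-*large* ones;
* $A_i=\{v:d_i(v)\ge2n+1\}$ be the set of $i$-*huge* vertices and $M_i=X_i\setminus A_i$.

By Lemma 4, an edge of color $i$ with both ends $i$-large has both degrees at most $2n$. So all color-$i$ neighbors of a vertex of $A_i$ lie in $Y_i$.

Let $B=\bigcup_iA_i$, let $C$ be the set of vertices outside $B$ that are small in some color, and let $W=B\cup C$, $b=|B|$, $c=|C|$. Then $A_i,Y_i\subseteq W$ for every $i$. A vertex outside $W$ has all its color degrees in $[n+1,2n]$.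

*Example.* In the two-block coloring with $r=2$, $N=3n+1$: a vertex of $R$ has red degree $2n$ and blue degree $n$; a vertex of $T$ has red degree $n-1$ and blue degree $2n+1$. So $A_{\rm blue}=T$, $Y_{\rm blue}=R$, $Y_{\rm red}=T$, $M_{\rm red}=R$. Thus $B=T$, $C=R$, and $W$ is everything.

**Step 3: the shape of a vertex in $C$.** The aim is to show that a vertex of $C$ is small in one color and has degree almost exactly $2n$ in every other color. Let $x\in C$. Since $x\notin B$, all $d_k(x)\le2n$. If $x$ were small in two colors, then $N-1\le2n+2n(r-2)=(2r-2)n$, contradicting (1). So $x$ is small in exactly one color, which we call $\sigma(x)$. For $k\ne\sigma(x)$ put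
$$\Delta_k(x)=2n+1-d_k(x)\ge1 .$$
By (1), $\sum_{k\ne\sigma(x)}d_k(x)\ge N-1-n>(2r-2-\delta)n+2r-3-\delta$. Subtracting from $(r-1)(2n+1)$,
$$\sum_{k\ne\sigma(x)}\Delta_k(x)<(r-1)(2n+1)-(2r-2-\delta)n-2r+3+\delta=\delta n+2-r+\delta<\delta n ,$$
because $r\ge3$. We record
$$\sum_{k\neq\sigma(x)}d_k(x)\ge(2r-2-\delta)n,\qquad \sum_{k\ne\sigma(x)}\Delta_k(x)<\delta n. \tag{3}$$
The second sum has $r-1$ terms, each at least $1$. So if $C\ne\emptyset$, then $\delta n>r-1\ge2$.

## Weighing the exceptional vertices

**Step 4: a counting inequality.** The aim is to bound $|W|$, and the number of edges that end at a vertex small in their color, in terms of $c$ alone. The point is that huge vertices pay for themselves: their color-$i$ edges all end in $Y_i$, where color degrees are at most $n$.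

For $y\in V$ let
$$q(y)=\sum_{i:\,y\notin A_i}|\Gamma_i(y)\cap Y_i|,\qquad Q=\sum_{y\in V}q(y).$$
Counting the same pairs from the other end, $Q=\sum_iQ_i$ with $Q_i=\sum_{y\in Y_i}|\Gamma_i(y)\setminus A_i|$.

**Lemma 5.** $Q+2nb\le|W|\,\bigl(2rn-(N-1)\bigr)$.

*Proof.* Fix $i$. Color-$i$ edges at $A_i$ go to $Y_i$, so
$$\sum_{a\in A_i}d_i(a)=\sum_{y\in Y_i}|\Gamma_i(y)\cap A_i|=\sum_{y\in Y_i}d_i(y)-Q_i\le n|Y_i|-Q_i .$$
The set $W$ is the disjoint union of $A_i$, $Y_i$ and $W\cap M_i$, with degrees at most $n$ on $Y_i$ and at most $2n$ on $M_i$. Hence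
$$\sum_{w\in W}d_i(w)\le(n|Y_i|-Q_i)+n|Y_i|+2n|W\cap M_i|=2n(|W|-|A_i|)-Q_i .$$
Sum over $i$. The left side becomes $|W|(N-1)$, and $\sum_i|A_i|\ge b$. $\square$

*Example.* In the two-block coloring, $q(y)=0$ for $y\in R$. For $y\in T$ only red counts, and $q(y)=n-1$. So $Q=n(n-1)$, $b=n$, and Lemma 5 reads $3n^2-n\le(3n+1)n$.

Since Step 1, Step 2 and Lemma 5 do not use (1), we can see what they say at the known threshold. Let $r\ge2$ and $N\ge(2r-1)n+2$, with no monochromatic $S_{n,n}$. A vertex of $C$ would have $N-1\le n+2n(r-1)=(2r-1)n$, so $C=\emptyset$ and $W=B$. Lemma 5 gives $2nb\le b(n-1)$, so $b=0$. Hence all color degrees lie in $[n+1,2n]$, which for $S_{n,n}$ is the quoted dichotomy. One vertex fewer, $N-1=(2r-1)n$, and this argument stops: a vertex with degree $n$ in one color and $2n$ in the others is now allowed. For $r=2$ the two-block coloring, with $N-1=3n$, consists of such vertices on all of $R$.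

Back to our $N$. By (1), $2rn-(N-1)\le(1+\delta)n$, so Lemma 5 gives $Q+2nb\le(1+\delta)n(b+c)$, that is,
$$Q+(1-\delta)nb\le(1+\delta)nc. \tag{4}$$
Consequently $Q\le(1+\delta)nc$. Moreover $nb+Q\le nb+\frac{Q}{1-\delta}\le\frac{1+\delta}{1-\delta}nc$, so
$$n|W|+Q=nc+(nb+Q)\le\tfrac{2}{1-\delta}\,nc\le2.01\,nc. \tag{5}$$
In words: if there are few vertices in $C$, there is little trouble of any kind.

## Counting edges between a neighborhood and its complement

What should one do when there are no exceptional vertices at all? Degrees alone give only $N-1\le2rn$, which is far from a contradiction. But one can take a vertex $v$ and a color $j$ in which its degree is large. By (2) almost no edge of color $j$ leaves $\Gamma_j(v)$, so the other $r-1$ colors must cover almost all edges between $\Gamma_j(v)$ and its complement. How many can one color cover?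

**Lemma 6.** Let $G$ be a bipartite graph with parts of sizes $u,o\ge1$, and suppose $\deg y+\deg z\le m$ for every edge $yz$. Then $G$ has at most $m\,\frac{uo}{u+o}$ edges.

*Proof.* Let $e$ be the number of edges. By Cauchy–Schwarz the squares of the degrees add up to at least $e^2/u$ on one side and $e^2/o$ on the other. So
$$e^2\Bigl(\frac1u+\frac1o\Bigr)\le\sum\deg^2=\sum_{yz\in G}(\deg y+\deg z)\le me. \qquad\square$$

For $u=o=m$ with $m$ even, two disjoint copies of $K_{m/2,m/2}$ have $m^2/2$ edges, and the bound is $m\cdot m^2/(2m)=m^2/2$.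

**The clean case $W=\emptyset$.** This is a rehearsal for the step that follows. Let $v$ be any vertex and $j$ a color with $d=d_j(v)\ge(N-1)/r$. Then $d>2n-\frac{1+\delta}{r}n\ge\frac32n$, and $n+1\le d\le2n$ since $W=\emptyset$. Let $U=\Gamma_j(v)$ and $O=V\setminus U$, of sizes $d$ and $N-d$. For $y\in U$, the color-$j$ edges from $y$ to $O$ go to $\Gamma_j(y)\setminus\Gamma_j(v)$; by (2) there are at most $2n+1-d$ of them. For another color $k$, all vertices are $k$-large, so Lemma 4 shows that for an edge $yz$ of color $k$ between $U$ and $O$ the two degrees in this bipartite graph add up to at most $|\Gamma_k(y)\cup\Gamma_k(z)|\le2n+1$. By Lemma 6,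
$$d(N-d)\le d(2n+1-d)+(r-1)(2n+1)\frac{d(N-d)}{N},$$
that is, $N\le(r-1)(2n+1)+\frac{N(2n+1-d)}{N-d}$. The function $d\mapsto\frac{2n+1-d}{N-d}$ is decreasing, because $N>2n+1$. And $N\ge(5-\delta)n$ by (1), so $\frac{N}{N-1.5n}\le\frac{5-\delta}{3.5-\delta}\le1.43$. Hence
$$N\le(2r-2)n+(r-1)+1.43\bigl(\tfrac n2+1\bigr)=(2r-2)n+0.715n+r+0.43 .$$
But (1) says $N>(2r-2)n+(1-\delta)n+2r-2-\delta$. Together they give $(0.285-\delta)n+(r-2.43-\delta)<0$, which is false for $r\ge3$.

So the clean case is impossible. This already settles all $n\le(r-1)/\delta$: then $C=\emptyset$ by Step 3, so $b=0$ by (4), so $W=\emptyset$.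

## Few vertices in $C$, and where the count stops

**Step 5: $c\ge rn/100$.** The aim is to run the clean count in the presence of exceptional vertices and see how many it can bear. There are two kinds of damage: neighbors of $v$ in $W$, which must be removed from $U$, and edges of color $k$ ending in $Y_k$, to which Lemma 4 does not apply. Both are controlled by (5), and we spread them over the colors.

Suppose $c<rn/100$. If $B=V$, then $c=0$ and (4) gives $b=0$, which is absurd. So pick $v\in V\setminus B$. All $d_j(v)\le2n$, and $\sum_j(2n-d_j(v))=2rn-(N-1)\le(1+\delta)n$. Three colors with $d_j(v)<\frac32n$ would make this sum exceed $\frac32n$; so there are at most two. Hence $J=\{j:d_j(v)\ge\frac32n\}$ has $|J|\ge r-2\ge r/3$. For $j\in J$ we have $d_j(v)\ge n+1$: this is clear for $n\ge2$, and for $n=1$ an integer that is at least $1.5$ is at least $2$.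

Put $w_j=|\Gamma_j(v)\cap W|$ and $q_j=\sum_{y\in\Gamma_j(v)\setminus W}q(y)$. The sets $\Gamma_j(v)$ are disjoint, so $\sum_j(nw_j+q_j)\le n|W|+Q$. By (5), some $j\in J$ satisfies
$$nw_j+q_j\le\frac3r\cdot2.01\,nc\le0.0603\,n^2\le0.07\,n^2 .$$
Fix this $j$. Let $d=d_j(v)\in[\frac32n,2n]$, $U=\Gamma_j(v)\setminus W$, $O=V\setminus\Gamma_j(v)$, $u=|U|$ and $o=|O|=N-d$. Then $u\ge d-0.07n\ge1.4n$. Consider the $uo$ edges $yz$ with $y\in U$, $z\in O$. Since $y\notin W$, we have $y\in M_k$ for every color $k$.

* Color $j$: here $z\in\Gamma_j(y)\setminus\Gamma_j(v)$. Both $y$ and $v$ are $j$-large, so by (2) there are at most $u(2n+1-d)$ such edges.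
* Colors $k\ne j$ with $z\in Y_k$: since $y\notin A_k$ for all $k$, there are at most $\sum_{y\in U}q(y)=q_j$ such edges in total.
* A color $k\ne j$ with $z\in X_k$: let $G_k$ be the bipartite graph of these edges. For $yz\in G_k$ both ends are $k$-large, and the neighborhoods of $y$ and $z$ in $G_k$ lie in the disjoint sets $O$ and $U$. So their degrees in $G_k$ add up to at most $|\Gamma_k(y)\cup\Gamma_k(z)|\le2n+1$. By Lemma 6, $G_k$ has at most $(2n+1)\frac{uo}{u+o}$ edges.

Hence $uo\le u(2n+1-d)+q_j+(r-1)(2n+1)\frac{uo}{u+o}$. Divide by $uo$ and multiply by $u+o=N-w_j$; then use $\frac{u+o}{o}\le\frac{N}{N-d}$: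
$$N-w_j\le(r-1)(2n+1)+\frac{N}{N-d}\Bigl(2n+1-d+\frac{q_j}{u}\Bigr).$$
As in the clean case, $\frac{N(2n+1-d)}{N-d}\le1.43(\frac n2+1)=0.715n+1.43$. Also $\frac{N}{N-d}\le\frac{N}{N-2n}\le\frac{5-\delta}{3-\delta}\le1.7$, and $\frac{q_j}{u}\le\frac{0.07n^2}{1.4n}=0.05n$, and $w_j\le0.07n$. Altogether
$$N\le(2r-2)n+(r-1)+0.07n+0.715n+1.43+0.085n=(2r-2)n+0.87n+r+0.43 .$$
By (1), $N>(2r-2)n+(1-\delta)n+2r-2-\delta$. So $(0.13-\delta)n+(r-2.43-\delta)<0$, which is false for $r\ge3$. This contradiction proves
$$c\ge rn/100. \tag{6}$$

In particular $C\ne\emptyset$, so $n>2/\delta=5\cdot10^9$ by Step 3. Hence $N\le(2r-1)(n+1)\le2.01\,rn$.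

Here this count stops. What it tolerates is damage of about $0.07n^2$ in one color, against a main term of order $n^2$. But so far nothing prevents $c$ from being comparable with $N\approx2rn$. Then the damage per color guaranteed by (5) is only $\frac3r\cdot2.01\,n\cdot2rn\approx12n^2$, more than all of $un\le2n^2$, and no choice of $j$ is known to help. The two-block coloring (with $r=2$) is the extreme situation: $W=V$, so $U=\emptyset$.

## Near-cliques inside $C$

We now turn the difficulty around: many vertices of $C$ are available, and Step 3 says that each of them has almost maximal degree in $r-1$ colors at once. Here is what that should contradict. Take the idealized situation in which, for each color $k$, the color-$k$ edges inside $C\cap X_k$ form disjoint cliques. Call a clique big if each of its vertices has more than $t$ neighbors in it, where $t$ is a small constant times $n$. Each color has at most $c/t$ big cliques, and two cliques of different colors share at most one vertex. So for fixed $r$ the number of vertices lying in two big cliques is at most $(rc/t)^2$, which is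 bounded as $n\to\infty$, while $c\ge rn/100$. Thus almost every vertex of $C$ lies in at most one big clique. It follows that in about $r-2$ of its large colors, such a vertex has few neighbors in $C$. We will see that such colors can contribute little to the total degree, since $C$ is a positive proportion of $V$. One color alone contributes at most $2n$, whereas about $(2r-3)n$ is required. For $r\ge3$ this is too little.

In reality the cliques are only nearly cliques, and $r$ may grow with $n$. So we replace counting of cliques by a weighted count. Put $\eta=1/1500$ and $t=\eta n$. The two requirements on the constants are that $\eta$ be small and that $\sqrt\delta/\eta$ be small; here $\sqrt\delta/\eta=2\cdot10^{-5}\cdot1500=0.03$.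

**Step 6: lower bound for the degrees toward large vertices.** The aim is to make the required "$(2r-3)n$ per vertex" precise. For $x\in C$ and $k\ne\sigma(x)$ put $g_k(x)=|\Gamma_k(x)\cap X_k|$, so $g_k(x)\le d_k(x)\le2n$. Since $x\notin B$, we have $\sum_{k\ne\sigma(x)}|\Gamma_k(x)\cap Y_k|\le q(x)$, and the sum of this over $x\in C$ is at most $Q\le(1+\delta)nc$. With (3),
$$\sum_{x\in C}\sum_{k\ne\sigma(x)}g_k(x)\ge(2r-2-\delta)nc-(1+\delta)nc=cn(2r-3-2\delta). \tag{7}$$

**Step 7: light pairs.** The aim is to show that pairs $(x,k)$ for which $x$ has few color-$k$ neighbors in $C$ contribute little to (7). For $x\in C$ and $k\ne\sigma(x)$, equivalently $x\in C\cap X_k$, let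
$$K_k(x)=\Gamma_k(x)\cap C\cap X_k .$$
Clearly $z\in K_k(x)$ if and only if $x\in K_k(z)$. Call the pair $(x,k)$ *heavy* if $|K_k(x)|>t$ and *light* otherwise.

Let $L=\sum_{(x,k)\text{ light}}g_k(x)$. This is the number of triples $(x,k,y)$ with $(x,k)$ light and $y\in\Gamma_k(x)\cap X_k$. Fix $k$ and $y\in X_k$; how many $x$ belong to them? If there are any, let $x_0$ be one of them. All such $x$ lie in $\Gamma_k(y)\cap C\cap X_k$. Those in $\Gamma_k(x_0)$ lie in $K_k(x_0)$, so there are at most $t$ of them. The others, including $x_0$ itself, lie in $\Gamma_k(y)\setminus\Gamma_k(x_0)$. Since $x_0y$ has color $k$ and both ends are $k$-large, (2) bounds the size of this set by $2n+1-d_k(x_0)=\Delta_k(x_0)\le\delta n$, using (3). There are at most $rN$ pairs $(y,k)$. Since $rn\le100c$ by (6),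
$$L\le rN(t+\delta n)\le2.01\,r^2n^2(\eta+\delta)\le201\,r\,c\,n(\eta+\delta)\le0.135\,r\,cn, \tag{8}$$
because $201/1500=0.134$ and $201\,\delta<10^{-7}$.

**Step 8: weights on heavy pairs.** The aim is to set up a fractional version of "the number of big color-$k$ cliques through $z$". Let $S$ be the number of heavy pairs. Since $g_k(x)\le2n$, they contribute at most $2nS$ to (7), so we want $S$ to be not much larger than $c$. For a heavy pair put $\omega(x,k)=1/|K_k(x)|<1/t$. For $z\in C$ and $k\ne\sigma(z)$ let
$$f_k(z)=\sum_{x:\ (x,k)\text{ heavy},\ z\in K_k(x)}\omega(x,k).$$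
Each heavy pair contributes $|K_k(x)|\cdot\omega(x,k)=1$ to the total, so
$$\sum_{z\in C}\sum_{k\ne\sigma(z)}f_k(z)=S .$$
In a genuine color-$k$ clique with $m>t+1$ vertices that is a component of color $k$ on $C\cap X_k$, every weight is $\frac1{m-1}$ and every vertex has $f_k(z)=(m-1)\cdot\frac1{m-1}=1$. In general we claim
$$f_k(z)\le1+\mu,\qquad \mu=\frac\delta\eta=6\cdot10^{-7}. \tag{9}$$
The $x$ in the sum lie in $K_k(z)$; let $s=|K_k(z)|$. For such $x$ the edge $xz$ has color $k$ and both ends are $k$-large, so $|\Gamma_k(z)\setminus\Gamma_k(x)|\le\Delta_k(x)\le\delta n$ by (2) and (3). Since $K_k(z)\cap\Gamma_k(x)\subseteq K_k(x)$, we get $|K_k(x)|\ge s-\delta n$. Also $|K_k(x)|>t$ by heaviness. There are at most $s$ such $x$, so $f_k(z)\le\frac{s}{\max(t,\,s-\delta n)}$. If $s\le t+\delta n$, this is at most $\frac st\le\frac{t+\delta n}{t}$. If $s>t+\delta n$, it is at most $\frac{s}{s-\delta n}=1+\frac{\delta n}{s-\delta n}<1+\frac{\delta n}{t}$. In both cases we get at most $1+\frac{\delta n}{t}=1+\mu$.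

**Step 9: near-cliques of different colors barely meet.** The aim is to replace "two cliques of different colors share at most one vertex". Let $k\ne l$, let $(x,k)$ and $(x',l)$ be heavy, and put $T=K_k(x)\cap K_l(x')$. Let $z\in T$; then $z\in C$ is both $k$-large and $l$-large. Since $T\subseteq\Gamma_k(x)$ and $xz$ is an edge of color $k$ with both ends $k$-large, (2) gives
$$|T\setminus\Gamma_k(z)|\le|\Gamma_k(x)\setminus\Gamma_k(z)|\le2n+1-d_k(z)=\Delta_k(z).$$
In the same way $|T\setminus\Gamma_l(z)|\le\Delta_l(z)$. But $\Gamma_k(z)$ and $\Gamma_l(z)$ are disjoint, because an edge has one color. So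
$$\bigl(|T|-\Delta_k(z)\bigr)+\bigl(|T|-\Delta_l(z)\bigr)\le|T\cap\Gamma_k(z)|+|T\cap\Gamma_l(z)|\le|T|,$$
that is, $|T|\le\Delta_k(z)+\Delta_l(z)$. This holds for every $z\in T$; adding over $z\in T$ (trivially if $T=\emptyset$),
$$|T|^2\le\sum_{z\in T}\bigl(\Delta_k(z)+\Delta_l(z)\bigr). \tag{10}$$
We keep the sum instead of bounding each term by $\delta n$, because (3) bounds the sum of the $\Delta_k(z)$ over *all* colors at once. This is what makes the estimate uniform in $r$.

**Step 10: the number of heavy pairs.** The aim is the bound $S\le c(1+\mu+0.0603\,r)$. We may assume $S>0$. Sums written $\sum\omega\omega'\cdots$ run over ordered pairs of heavy pairs $(x,k),(x',l)$ with $k\ne l$, where $\omega=\omega(x,k)$, $\omega'=\omega(x',l)$ and $T=K_k(x)\cap K_l(x')$. For fixed $z$, $k$ and $l$, the sum of $\omega\omega'$ over all $x,x'$ with $z\in K_k(x)$ and $z\in K_l(x')$ is $f_k(z)f_l(z)$. So, with sums over $k,l$ always restricted to colors different from $\sigma(z)$, (10) gives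
$$\sum\omega\omega'|T|^2\le\sum_{z\in C}\sum_{k\ne l}\bigl(\Delta_k(z)+\Delta_l(z)\bigr)f_k(z)f_l(z)=2\sum_{z\in C}\sum_{k\ne l}\Delta_k(z)f_k(z)f_l(z).$$
Bound $f_k(z)$ by $1+\mu$ using (9), drop the condition $k\ne l$, and use (3):
$$\sum\omega\omega'|T|^2\le2(1+\mu)\sum_{z\in C}\Bigl(\sum_k\Delta_k(z)\Bigr)\Bigl(\sum_lf_l(z)\Bigr)\le2(1+\mu)\,\delta n\,S .$$
The sum of all weights $\omega$ is at most $S/t$, so $\sum\omega\omega'\le(S/t)^2$. By Cauchy–Schwarz with weights $\omega\omega'$,
$$\sum_{z\in C}\sum_{k\ne l}f_k(z)f_l(z)=\sum\omega\omega'|T|\le\Bigl(\sum\omega\omega'\Bigr)^{1/2}\Bigl(\sum\omega\omega'|T|^2\Bigr)^{1/2}\le\frac St\sqrt{2(1+\mu)\delta nS}.$$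
This is the statement that few vertices are heavily covered in two colors. The diagonal terms satisfy $\sum_z\sum_kf_k(z)^2\le(1+\mu)\sum_z\sum_kf_k(z)=(1+\mu)S$ by (9). Now apply Cauchy–Schwarz to the sum over the $c$ vertices of $C$:
$$S^2=\Bigl(\sum_{z\in C}\sum_kf_k(z)\Bigr)^2\le c\sum_{z\in C}\Bigl(\sum_kf_k(z)\Bigr)^2\le c(1+\mu)S+c\,\frac St\sqrt{2(1+\mu)\delta nS}.$$
Divide by $S$:
$$S\le c\Bigl(1+\mu+\frac1t\sqrt{2(1+\mu)\delta nS}\Bigr).$$
Inside the root use the trivial bound $S\le rc\le rN\le2.01\,r^2n$. With $t=\eta n$ the last term is at most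
$$\frac1{\eta n}\sqrt{4.02(1+\mu)\,\delta\,r^2n^2}=\sqrt{4.02(1+\mu)}\cdot\frac{\sqrt\delta}{\eta}\,r=\sqrt{4.02(1+\mu)}\cdot0.03\,r\le0.0603\,r,$$
since $\sqrt{4.02(1+\mu)}<2.01$. Hence
$$S\le c(1+\mu+0.0603\,r). \tag{11}$$

## The inequality $2r-5\le0.2556\,r+2\mu+2\delta$

**Step 11: the contradiction.** The aim is to compare the lower bound (7) with the upper bounds (8) and (11) for light and heavy pairs. Every term of (7) belongs to a light or a heavy pair, so
$$cn(2r-3-2\delta)\le L+2nS\le cn\bigl(0.135\,r+2+2\mu+0.1206\,r\bigr).$$
By (6), $c>0$, so we may divide by $cn$: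
$$2r-5\le0.2556\,r+2\mu+2\delta,\qquad\text{i.e.}\qquad1.7444\,r\le5+2\mu+2\delta<5.00001 .$$
But $r\ge3$ gives $1.7444\,r\ge5.2332$. This contradiction proves Theorem 1. $\blacksquare$

The number $2r-5$ is $2(r-1)-1-2$: degree $2n$ in each of $r-1$ large colors, minus at most about $n$ per vertex on average lost to small neighbors, minus $2n$ for about one heavy color per vertex. It is positive for $r=3$ and negative for $r=2$. In the two-block coloring, once $n$ is large enough that $2n>t$, we see the latter directly: $C=R$ is a red clique, every pair $(x,\text{red})$ with $x\in R$ is heavy, $S=c$, and $2nS=2nc$ is just the sum of the red degrees in $R$.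

With $\epsilon=2\cdot10^{-10}\in(0,\frac12)$, then, for every $r\ge3$ and $n\ge1$ every $r$-coloring of $K_{\lfloor(r-\frac12-\epsilon)(2n+2)\rfloor}$ contains a monochromatic $S_{n,n}$, so the answer to the question of Bal, DeBiasio and Oren-Dahan is yes.
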